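
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Sharp linear comparison of the $J$ functional\\ with the $d_1$ metric on compact K\"ahler manifolds}


\begin{abstract}
On the space of K\"ahler potentials $u$ of a compact K\"ahler manifold of dimension $n$, normalized by the condition that the Monge--Amp\`ere energy of $u$ vanishes, we prove
\[
\frac{2}{n+1}\Big(\frac n{n+1}\Big)^n J(u)\le d_1(0,u)\le 2J(u)+D ,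
\]
where $J$ is Aubin's functional and $d_1$ is the $L^1$ Finsler metric. This proves a conjecture from a paper of Darvas, George and Smith, which allows an additive constant also on the left. The constant $2$ is sharp on every compact K\"ahler manifold, and the constant on the left is sharp whenever the K\"ahler class is proportional to an integral class. The lower bound rests on an envelope operator that replaces an affine extrapolation of potentials and distorts energy differences in a controlled way.
\end{abstract}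

\section{Introduction}

\subsection{The question}
Let $(X,\omega)$ be a compact connected K\"ahler manifold of complex dimension $n\ge1$, let $V=\int_X\omega^n$, and write $\omega_w=\omega+i\partial\bar\partial w$. The space of K\"ahler potentials is
\[
\mathcal H_\omega=\{u\in C^\infty(X):\ \omega_u>0\}.
\]
The \emph{Monge--Amp\`ere energy} and \emph{Aubin's $J$ functional} are
\[
I(u)=\frac1{(n+1)V}\sum_{j=0}^n\int_X u\,\omega^j\wedge\omega_u^{n-j},
\qquad
J(u)=\frac1V\int_X u\,\omega^n-I(u).
\]
Since $\binom nj\int_0^1(1-s)^js^{n-j}\,ds=\frac1{n+1}$ and $\omega_{su}=(1-s)\omega+s\,\omega_u$, we may also write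
\begin{equation}\label{eq:Ipath}
I(u)=\int_0^1\frac1V\int_Xu\,\omega_{su}^n\,ds .
\end{equation}
So $I(u)$ averages $u$ against the Monge--Amp\`ere measures met on the segment from $0$ to $u$, and $J(u)$ compares the average of $u$ at the starting point with this energy. From $\omega^j-\omega_u^j=-i\partial\bar\partial u\wedge\sum_{b=0}^{j-1}\omega^{j-1-b}\wedge\omega_u^b$ and Stokes' theorem,
\begin{equation}\label{eq:Jgrad}
J(u)=\frac1{(n+1)V}\sum_{j=1}^n\sum_{b=0}^{j-1}\int_X i\partial u\wedge\bar\partial u\wedge\omega^{n-1-b}\wedge\omega_u^{b}.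
\end{equation}
The definitions of $I$ and $J$ make sense for every smooth $u$, and \eqref{eq:Ipath} and \eqref{eq:Jgrad} hold for every smooth $u$. On $\mathcal H_\omega$ all terms of \eqref{eq:Jgrad} are nonnegative. Hence $J\ge0$ there, with equality only for constants: $J$ is a Dirichlet-type energy.

A second measure of size is the $L^1$ Finsler distance
\[
d_1(u_0,u_1)=\inf_\gamma\int_0^1\frac1V\int_X|\dot\gamma_t|\,\omega_{\gamma_t}^n\,dt ,
\]
the infimum being over smooth paths $[0,1]\ni t\mapsto\gamma_t\in\mathcal H_\omega$ from $u_0$ to $u_1$. How do $J(u)$ and $d_1(0,u)$ compare? The additive constant in $u$ must be fixed, because a constant $c$ has $J(c)=0$ and $d_1(0,c)=|c|$; the natural normalization is $I(u)=0$. For torus-invariant $u$ with $I(u)=0$ on a toric K\"ahler manifold it is known that, for some $D>0$ independent of $u$,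
\begin{equation}\label{eq:conj}
C_nJ(u)-D\le d_1(0,u)\le 2J(u)+D,
\qquad
C_n:=\frac2{n+1}\Big(\frac n{n+1}\Big)^n,
\end{equation}
with sharp constants $C_n$ and $2$. It was conjectured that on every compact K\"ahler manifold there is a constant $D>0$ such that \eqref{eq:conj} holds for all $u\in\mathcal H_\omega\cap I^{-1}(0)$; see \cite{DGS}. We prove this conjecture. Neither symmetry nor projectivity of $X$ is assumed.

\subsection{What to expect}
Two facts from Section~\ref{sec:background} show where the constants come from. If $I(u)=0$, then $J(u)=\frac1V\int_X u\,\omega^n$, which equals $M:=\sup_Xu$ up to an error bounded independently of $u$. And $d_1(0,u)=-2I(v)$, where $v=P(0,u)$ is the largest $\omega$-plurisubharmonic function lying below both $0$ and $u$.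

Going from $0$ up to the constant $M$ and then down to $u$ gives $d_1(0,u)\le2M$, hence the constant $2$. It is nearly attained if most of the mass of $\omega_u^n$ stays near height $M$, as for a small logarithmic pole.

At the other extreme $\omega_u^n$ sits as low as possible. Take $n=1$ and let $\varphi$ be a potential with $-T\le\varphi\le0$ which is close to $0$ on most of $X$ and equal to about $-T$ near finitely many points, where $\omega_\varphi$ concentrates; a smoothing of $a\log|s|^2$ with $s$ a section of a line bundle behaves so. Then $I(\varphi)=\frac1{2V}\int_X\varphi(\omega+\omega_\varphi)\approx-\frac T2$, so $u=\varphi+\frac T2$ is roughly normalized and $J(u)\approx\frac T2$. Since $-T\le\varphi\le0$, we have $\frac12\varphi\le0$ and $\frac12\varphi\le u$. So $v\ge\frac12\varphi$, and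
\[
d_1(0,u)\lesssim-2I(\tfrac12\varphi)=-\frac1{V}\int_X\tfrac12\varphi\,\big(\omega+\tfrac12(\omega+\omega_\varphi)\big)\approx\frac T4\approx\frac12J(u),
\]
and $C_1=\frac12$. Section~\ref{sec:sharpCn} makes this precise in every dimension. Observe that the competitor $\frac12\varphi$ for $v$ equals $\frac12u-\frac T4$. If it is put in place of $v$, the affine extrapolation $2v-u$ of $u$ beyond $v$ is the constant $-\frac T2$. This combination is the key to the lower bound: Section~\ref{sec:dimone} uses it directly when $n=1$, and Section~\ref{sec:division} replaces it by an envelope in general.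

\subsection{Results}
Let $\theta_n=\frac n{n+1}$. Since $\frac{d}{d\theta}\theta^n(1-\theta)=\theta^{n-1}\big(n-(n+1)\theta\big)$,
\begin{equation}\label{eq:Cn}
C_n=2\theta_n^n(1-\theta_n)=\max_{0<\theta<1}2\theta^n(1-\theta).
\end{equation}

\begin{theorem}\label{thm:main}
Let $(X,\omega)$ be a compact K\"ahler manifold of dimension $n$. There is a constant $D=D(X,\omega)$ such that for all $u\in\mathcal H_\omega$ with $I(u)=0$
\[
C_n\,J(u)\le d_1(0,u)\le2J(u)+D .
\]
\end{theorem}

The left inequality has no additive constant; on the right one is needed (Remark~\ref{rem:Dneeded}).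

\begin{theorem}\label{thm:variants}
Let $(X,\omega)$ be a compact K\"ahler manifold of dimension $n$.
\begin{enumerate}
\item[(i)] If $u\in\mathcal H_\omega$, $I(u)=0$ and $u\ne0$, then $d_1(0,u)>C_nJ(u)$.
\item[(ii)] For all $u\in\mathcal H_\omega$, without normalization, and all $\theta\in(0,1)$,
\[
d_1(0,u)\ge2\theta^n(1-\theta)J(u)+(2\theta^n-1)I(u).
\]
\item[(iii)] If $u_0\in\mathcal H_\omega$, $u_1\in\mathcal E^1(X,\omega)$ and $I(u_0)=I(u_1)$, then
\[
d_1(u_0,u_1)\ge\frac{C_n}V\int_X(u_1-u_0)\,\omega_{u_0}^n.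
\]
\end{enumerate}
\end{theorem}

Here $\mathcal E^1(X,\omega)$ is the finite energy class, to which $d_1$ and $I$ extend; see Section~\ref{sec:variants}.

\begin{theorem}\label{thm:sharp}
Let $(X,\omega)$ be a compact K\"ahler manifold of dimension $n$.
\begin{enumerate}
\item[(i)] The constant $2$ is sharp: for $c<2$ no bound $d_1(0,u)\le cJ(u)+D$ holds on $\mathcal H_\omega\cap I^{-1}(0)$.
\item[(ii)] If $[\omega]$ is a positive multiple of an integral class, the constant $C_n$ is sharp: there are $u_\tau\in\mathcal H_\omega\cap I^{-1}(0)$, $0<\tau<1$, such that $J(u_\tau)\to\infty$ and $d_1(0,u_\tau)\le C_nJ(u_\tau)+O(1)$ as $\tau\to0$.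
\end{enumerate}
In particular $C_n$ is the best constant depending only on $n$.
\end{theorem}

In the situation of (ii), no bound $cJ(u)-D\le d_1(0,u)$ with $c>C_n$ holds on $\mathcal H_\omega\cap I^{-1}(0)$. The last sentence of the theorem follows, as projective space with its Fubini--Study form satisfies the hypothesis of (ii) in every dimension. For $n=1$ this hypothesis always holds, since $H^2(X,\mathbb R)$ is then one-dimensional. For other K\"ahler classes we make no claim about the sharpness of $C_n$.

\section{Energy, envelopes and contact sets}\label{sec:background}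

\subsection{Continuous potentials}
An \emph{$\omega$-psh} function is an upper semicontinuous function $w:X\to[-\infty,\infty)$, not identically $-\infty$, which is locally the sum of a plurisubharmonic (psh) and a smooth function and satisfies $\omega_w\ge0$ as a current. We write $\mathrm{PSH}$ for the set of these functions and $\mathrm{PSH}^0$ for the continuous ones.

For $w_1,\dots,w_n\in\mathrm{PSH}^0$, Bedford--Taylor theory \cite{BT} defines $\omega_{w_1}\wedge\dots\wedge\omega_{w_n}$ as a positive measure of mass $V$. It is multilinear in the currents $\omega_{w_i}$, depends only locally on the potentials, and converges weakly if the potentials converge uniformly. In particular $I$ is defined on $\mathrm{PSH}^0$ by the same formula and is continuous under uniform convergence there.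

By B{\l}ocki--Ko{\l}odziej \cite{BK}, every $w\in\mathrm{PSH}$ is the limit of a decreasing sequence of smooth $\omega$-psh functions. If $w$ is continuous, Dini's theorem makes the convergence uniform. Identities and weak inequalities between continuous expressions on $\mathrm{PSH}^0$ therefore need to be checked only for smooth $\omega$-psh functions.

The next facts are standard; see e.g.\ \cite{BB}.

\begin{lemma}\label{lem:energy}
Let $v,w\in\mathrm{PSH}^0$.
\begin{enumerate}
\item[(a)] $I(w+c)=I(w)+c$ for every constant $c$.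
\item[(b)] $\displaystyle I(w)-I(v)=\int_0^1\frac1V\int_X(w-v)\,\omega_{(1-t)v+tw}^n\,dt$. In particular $w\ge v$ implies $I(w)\ge I(v)$.
\item[(c)] $\displaystyle I(w)\le I(v)+\frac1V\int_X(w-v)\,\omega_v^n$. In particular $\displaystyle I(w)\le\frac1V\int_Xw\,\omega^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is immediate from the definition. For the identity in (b) and the inequality in (c) we may assume that $v,w$ are smooth. Let $f=w-v$ and $w_t=v+tf$. We differentiate \eqref{eq:Ipath} at $w_t$, and then use $\int_Xw_t\,i\partial\bar\partial f\wedge\omega_{sw_t}^{n-1}=\int_Xf\,i\partial\bar\partial w_t\wedge\omega_{sw_t}^{n-1}$: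
\begin{align*}
\frac{d}{dt}I(w_t)
&=\frac1V\int_0^1\Big(\int_Xf\,\omega_{sw_t}^n+ns\int_Xw_t\,i\partial\bar\partial f\wedge\omega_{sw_t}^{n-1}\Big)ds\\
&=\frac1V\int_0^1\frac{d}{ds}\Big(s\int_Xf\,\omega_{sw_t}^n\Big)ds=\frac1V\int_Xf\,\omega_{w_t}^n .
\end{align*}
Integration over $t$ gives the identity in (b), and monotonicity follows since the measures in it are positive. A second differentiation gives
\[
\frac{d^2}{dt^2}I(w_t)=\frac nV\int_Xf\,i\partial\bar\partial f\wedge\omega_{w_t}^{n-1}=-\frac nV\int_Xi\partial f\wedge\bar\partial f\wedge\omega_{w_t}^{n-1}\le0,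
\]
because $\omega_{w_t}\ge0$. So $t\mapsto I(w_t)$ is concave, and (c) says that it lies below its tangent at $t=0$. The special case is $v=0$.
\end{proof}

For smooth functions the identity in (b) needs no positivity, and for $n=1$ neither does (c). For $n\ge2$ the concavity behind (c) does use $\omega_{w_t}\ge0$. This is one reason why envelopes are needed in higher dimensions.

\subsection{Envelopes}
For a continuous function $f$ on $X$ put
\[
P(f)=\sup\{w\in\mathrm{PSH}:\ w\le f\},\qquad P(u_0,u_1)=P(\min(u_0,u_1)).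
\]

\begin{lemma}\label{lem:envelope}
If $f$ is continuous, then $P(f)\in\mathrm{PSH}^0$, $P(f)\le f$, and the measure $\omega_{P(f)}^n$ is supported on the contact set $\{P(f)=f\}$.
\end{lemma}

\begin{proof}
The constant $\min f$ is a competitor, and the upper semicontinuous regularization of $P(f)$ is $\omega$-psh and $\le f$, as $f$ is continuous. So it is a competitor, and $P(f)\in\mathrm{PSH}$.

\emph{Continuity.} Choose smooth $\omega$-psh $w_j$ decreasing to $P(f)$, and let $\varepsilon>0$. The compact sets $\{w_j\ge f+\varepsilon\}$ decrease to $\{P(f)\ge f+\varepsilon\}=\emptyset$, so $w_j<f+\varepsilon$ for large $j$. Then $w_j-\varepsilon$ is a competitor, and $w_j-\varepsilon\le P(f)\le w_j$. Hence $w_j\to P(f)$ uniformly.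

\emph{Support} (balayage, \cite{BT}). Let $P(f)(x)<f(x)$. By continuity there is a small coordinate ball $B$ around $x$, and a smooth $\rho$ with $\omega=i\partial\bar\partial\rho$ near $\overline B$, such that $\max_{\overline B}(P(f)+\rho)<\min_{\overline B}(f+\rho)$. The homogeneous Dirichlet problem on $B$ is solvable: there is $h\in C(\overline B)$, psh in $B$, with $(i\partial\bar\partial h)^n=0$ in $B$ and $h=P(f)+\rho$ on $\partial B$, and $h$ is the largest psh function with these boundary values. So $h\ge P(f)+\rho$. By the maximum principle $h\le\max_{\partial B}(P(f)+\rho)<f+\rho$ on $\overline B$. The function equal to $h-\rho$ on $B$ and to $P(f)$ elsewhere is $\omega$-psh by the usual gluing, and it is $\le f$. Hence it is $\le P(f)$, so $h=P(f)+\rho$ on $B$ and $\omega_{P(f)}^n=0$ on $B$.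
\end{proof}

Where two ordered potentials touch, their Monge--Amp\`ere measures are ordered as well.

\begin{lemma}\label{lem:contact}
If $w_1\le w_2$ are in $\mathrm{PSH}^0$, then $1_{\{w_1=w_2\}}\omega_{w_1}^n\le1_{\{w_1=w_2\}}\omega_{w_2}^n$.
\end{lemma}

\begin{proof}
Let $K\subset\{w_1=w_2\}$ be compact and $g_\varepsilon=\max(w_1+\varepsilon,w_2)\in\mathrm{PSH}^0$ for $\varepsilon>0$. On the open set $\{w_1+\varepsilon>w_2\}\supset K$ we have $g_\varepsilon=w_1+\varepsilon$, so $\omega_{w_1}^n(K)=\omega_{g_\varepsilon}^n(K)$. Since $w_2\le g_\varepsilon\le w_2+\varepsilon$, as $\varepsilon\to0$ we have $g_\varepsilon\to w_2$ uniformly and $\omega_{g_\varepsilon}^n\to\omega_{w_2}^n$ weakly. As $K$ is compact, $\omega_{w_1}^n(K)\le\omega_{w_2}^n(K)$. Inner regularity extends this to Borel subsets of $\{w_1=w_2\}$.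
\end{proof}

\subsection{Two further inputs}
The first expresses the metric through envelopes. It is the only fact about $d_1$, apart from the triangle inequality, that enters the proof of Theorem~\ref{thm:main}.

\begin{theorem}[Darvas \cite{Darvas}]\label{thm:darvas}
For $u_0,u_1\in\mathcal H_\omega$, $\ d_1(u_0,u_1)=I(u_0)+I(u_1)-2I(P(u_0,u_1))$.
\end{theorem}

For instance, $d_1(u_0,u_1)=I(u_0)-I(u_1)$ if $u_1\le u_0$, and $d_1(u,u+c)=|c|$ for constants $c$. With $u_0=0$ we get
\begin{equation}\label{eq:d1v}
d_1(0,u)=I(u)-2I(v),\qquad v=P(0,u).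
\end{equation}

\begin{lemma}\label{lem:sup}
There is a constant $C_X$ such that $\sup_Xu\le\frac1V\int_Xu\,\omega^n+C_X$ for all $u\in\mathcal H_\omega$.
\end{lemma}

\begin{proof}
Define $\Delta$ by $\Delta f\,\omega^n=n\,i\partial\bar\partial f\wedge\omega^{n-1}$. Then $(n+\Delta u)\,\omega^n=n\,\omega_u\wedge\omega^{n-1}>0$, so $\Delta u>-n$. Let $G$ be the Green function of $-\Delta$ (so $-\Delta_yG(x,y)$ is the Dirac mass at $x$ minus the constant density $1/V$), normalized so that $\int_XG(x,y)\,\omega^n(y)$ is independent of $x$. It is bounded below; adding a constant, we may assume $G\ge0$. Put $g=\int_XG(x,y)\,\omega^n(y)$. Then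
\[
u(x)=\frac1V\int_Xu\,\omega^n-\int_XG(x,y)\,\Delta u(y)\,\omega^n(y)\le\frac1V\int_Xu\,\omega^n+ng. \qedhere
\]
\end{proof}

\section{The lower bound in dimension one}\label{sec:dimone}

This section motivates the general proof and is not used later. Let $n=1$, $I(u)=0$ and $v=P(0,u)$. By \eqref{eq:d1v} the bound $d_1(0,u)\ge C_1J(u)=\frac12J(u)$ says $-4I(v)\ge J(u)$. It can be proved by hand, by reflecting $u$ in $v$.

In dimension one the formula for $I$ reads
\[
I(w)=\frac1{2V}\int_Xw\,(\omega+\omega_w)=\frac1V\int_Xw\,\omega-\frac1{2V}E(w),\qquad E(w)=-\int_Xw\,i\partial\bar\partial w .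
\]
This makes sense for every linear combination $w$ of functions in $\mathrm{PSH}^0$, with $\omega_w$ a signed measure, and $E(w)\ge0$: for smooth $w$ it is $\int_X i\partial w\wedge\bar\partial w$, and the general case follows by uniform approximation of the functions in the combination. Put $f=u-v\ge0$. Expanding the quadratic polynomial $s\mapsto I(u-sf)$ gives
\begin{equation}\label{eq:quad}
I(u)-I(u-sf)=\frac sV\int_Xf\,\omega_u+\frac{s^2}{2V}E(f).
\end{equation}
Both terms on the right are nonnegative if $s\ge0$, so passing from $s=1$ to $s=2$ multiplies the left side by at most $4$. Here $u-f=v$ and $u-2f=2v-u$, so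
\[
-I(2v-u)=I(u)-I(2v-u)\le4\big(I(u)-I(v)\big)=-4I(v).
\]
On the other hand $2v-u\le-u$ because $v\le0$. As $E\ge0$,
\[
I(2v-u)\le\frac1V\int_X(2v-u)\,\omega\le-\frac1V\int_Xu\,\omega=-J(u).
\]
Together, $J(u)\le-4I(v)=2d_1(0,u)$.

\medskip
In dimension $n$ the candidate replacing $2v-u$ is the extrapolation
\[
w=u-\tfrac1\theta(u-v)=\frac{v-(1-\theta)u}\theta ,\qquad 0<\theta<1 .
\]
Both steps would work if $w$ were $\omega$-psh. The bound $I(w)\le\frac1V\int_X w\,\omega^n$ is Lemma~\ref{lem:energy}(c). And since $\theta\omega_w+(1-\theta)\omega_u=\omega_v$ would be an identity between positive currents, $\omega_w^n\le\theta^{-n}\omega_v^n$; this, together with one more factor $\theta^{-1}$ from the stretching of $u-v$, should replace the factor $4=\theta^{-2}$ by $\theta^{-(n+1)}$. But $w$ is in general not $\omega$-psh: on the open set $\{v<\min(0,u)\}$, if it is nonempty, $\omega_v^n=0$ by Lemma~\ref{lem:envelope}, which is incompatible with $\omega_v\ge(1-\theta)\omega_u>0$. When $n=1$ this did no harm, since $E(f)$ and $E(2v-u)$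 are nonnegative in any case. When $n\ge2$, positivity is needed in both steps. The remedy is to replace $w$ by the largest $\omega$-psh function below it. Its Monge--Amp\`ere measure lives on the contact set, where Lemma~\ref{lem:contact} restores the inequality of measures.

\section{The division lemma}\label{sec:division}

Fix $u\in\mathrm{PSH}^0$ and $\theta\in(0,1)$. For $w\in\mathrm{PSH}^0$ define
\[
Q(w)=P\Big(\frac{w-(1-\theta)u}\theta\Big)\in\mathrm{PSH}^0 .
\]
Note that $Q(u)=P(u)=u$, and that $Q(w)=w'$ if $w=\theta w'+(1-\theta)u$ with $w'\in\mathrm{PSH}^0$: the operator $Q$ divides out the summand $(1-\theta)u$, as far as this is possible among $\omega$-psh functions.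

\begin{lemma}\label{lem:division}
If $v\in\mathrm{PSH}^0$ and $v\le u$, then
\[
I(u)-I(Q(v))\le\theta^{-(n+1)}\big(I(u)-I(v)\big).
\]
\end{lemma}

\begin{proof}
We move from $v$ to $u$ along the segment $w_t=(1-t)v+tu$, $0\le t\le1$, and follow
\[
Q_t=Q(w_t),\qquad D_t=\Big\{Q_t=\frac{w_t-(1-\theta)u}\theta\Big\},\qquad Q_0=Q(v),\quad Q_1=u .
\]

\emph{Step 1: the measure of $Q_t$.} We claim
\begin{equation}\label{eq:measure}
\omega_{Q_t}^n\le\theta^{-n}\,1_{D_t}\,\omega_{w_t}^n .
\end{equation}
By definition of $Q$, $\theta Q_t+(1-\theta)u\le w_t$, with equality exactly on $D_t$. Both sides are in $\mathrm{PSH}^0$, so Lemma~\ref{lem:contact} applies. Since $\omega_{\theta Q_t+(1-\theta)u}=\theta\omega_{Q_t}+(1-\theta)\omega_u$ and all mixed products of $\omega_{Q_t}$ and $\omega_u$ are positive measures,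
\[
\theta^n1_{D_t}\omega_{Q_t}^n\le1_{D_t}\,\omega_{\theta Q_t+(1-\theta)u}^n\le1_{D_t}\,\omega_{w_t}^n .
\]
By Lemma~\ref{lem:envelope}, $\omega_{Q_t}^n$ is supported on $D_t$, and \eqref{eq:measure} follows.

\emph{Step 2: a small move.} The function $t\mapsto I(Q_t)$ need not be differentiated; concavity controls its increments. Let $0\le s<t\le1$. On $D_s$ we have $Q_s=\frac1\theta(w_s-(1-\theta)u)$, while $Q_t\le\frac1\theta(w_t-(1-\theta)u)$ everywhere. Hence on $D_s$
\[
Q_t-Q_s\le\frac{w_t-w_s}\theta=\frac{t-s}\theta\,(u-v).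
\]
Now Lemma~\ref{lem:energy}(c), the support of $\omega_{Q_s}^n$, and \eqref{eq:measure} at time $s$ give
\begin{equation}\label{eq:increment}
I(Q_t)-I(Q_s)\le\frac1V\int_{D_s}(Q_t-Q_s)\,\omega_{Q_s}^n
\le\frac{t-s}{\theta V}\int_{D_s}(u-v)\,\omega_{Q_s}^n
\le\frac{t-s}{\theta^{n+1}V}\int_X(u-v)\,\omega_{w_s}^n .
\end{equation}
The hypothesis $v\le u$ is used in the last step: the inequality \eqref{eq:measure} of measures may be integrated only against a nonnegative function.

\emph{Step 3: summation.} Let $g(s)=\frac1V\int_X(u-v)\,\omega_{w_s}^n$, a polynomial in $s$. Summing \eqref{eq:increment} over a partition of $[0,1]$ bounds $I(Q_1)-I(Q_0)$ by $\theta^{-(n+1)}$ times a Riemann sum of $g$. Refining the partition and using Lemma~\ref{lem:energy}(b),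
\[
I(u)-I(Q(v))=I(Q_1)-I(Q_0)\le\theta^{-(n+1)}\int_0^1g(s)\,ds=\theta^{-(n+1)}\big(I(u)-I(v)\big).\qedhere
\]
\end{proof}

\section{Proof of the comparison}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, lower bound]
Let $u\in\mathcal H_\omega$, for the moment not normalized, let $\theta\in(0,1)$, and put $v=P(0,u)\in\mathrm{PSH}^0$. Since $v\le0$,
\begin{equation}\label{eq:Qv}
Q(v)\le\frac{v-(1-\theta)u}\theta\le-\frac{1-\theta}\theta\,u .
\end{equation}
With Lemma~\ref{lem:energy}(c) and $\frac1V\int_X u\,\omega^n=J(u)+I(u)$ we obtain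
\begin{equation}\label{eq:IQv}
I(Q(v))\le\frac1V\int_XQ(v)\,\omega^n\le-\frac{1-\theta}\theta\,\frac1V\int_Xu\,\omega^n=-\frac{1-\theta}\theta\big(J(u)+I(u)\big).
\end{equation}
As $v\le u$, Lemma~\ref{lem:division} applies and gives
\begin{equation}\label{eq:Iv}
\begin{aligned}
I(u)-I(v)&\ge\theta^{n+1}\big(I(u)-I(Q(v))\big)\\
&\ge\theta^{n+1}I(u)+\theta^n(1-\theta)\big(J(u)+I(u)\big)
=\theta^n(1-\theta)J(u)+\theta^nI(u).
\end{aligned}
\end{equation}
If $I(u)=0$, then $d_1(0,u)=-2I(v)\ge2\theta^n(1-\theta)J(u)$ by \eqref{eq:d1v}. By \eqref{eq:Cn} the best choice is $\theta=\theta_n$, and it gives $d_1(0,u)\ge C_nJ(u)$.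
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, upper bound]
Let $I(u)=0$ and $M=\sup_Xu$. By monotonicity $M=I(M)\ge I(u)=0$. As $u\le M$ and $0\le M$, Theorem~\ref{thm:darvas} gives $d_1(u,M)=I(M)-I(u)=M$ and $d_1(0,M)=M$. By the triangle inequality and Lemma~\ref{lem:sup},
\[
d_1(0,u)\le2M\le\frac2V\int_Xu\,\omega^n+2C_X=2J(u)+2C_X .\qedhere
\]
\end{proof}

\section{Strictness, missing normalization, other base points}\label{sec:variants}

\begin{proof}[Proof of Theorem~\ref{thm:variants}(i)]
Suppose $I(u)=0$ and $d_1(0,u)=C_nJ(u)$. With $\theta=\theta_n$, all inequalities in \eqref{eq:IQv} and \eqref{eq:Iv} are then equalities. Equality in the second inequality of \eqref{eq:IQv} says that the continuous functions $Q(v)$ and $w:=-\frac{1-\theta}\theta u$ have the same integral against $\omega^n$. As $Q(v)\le w$ by \eqref{eq:Qv}, they coincide, so the smooth function $w$ is $\omega$-psh. Equality in the first inequality of \eqref{eq:IQv} now says $J(w)=0$. In formula \eqref{eq:Jgrad} for $w$ all terms are nonnegative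 because $\omega_w\ge0$, and the term $j=1$, $b=0$ is $\int_Xi\partial w\wedge\bar\partial w\wedge\omega^{n-1}$. So $w$ is constant, hence $u$ is constant, and $I(u)=0$ forces $u=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:variants}(ii)]
By \eqref{eq:d1v}, $d_1(0,u)=2(I(u)-I(v))-I(u)$. Insert \eqref{eq:Iv}.
\end{proof}

For part (iii) recall that $\mathcal E^1(X,\omega)$ consists of the $\omega$-psh functions $w$ whose non-pluripolar Monge--Amp\`ere measure $\omega_w^n$ has full mass $V$ and satisfies $\int_X|w|\,\omega_w^n<\infty$. By \cite{Darvas}, $d_1$ extends to $\mathcal E^1(X,\omega)$ as a metric in which $\mathcal H_\omega$ is dense, $I$ extends $d_1$-continuously, and $d_1$-convergence implies convergence in $L^1(\omega^n)$.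

\begin{proof}[Proof of Theorem~\ref{thm:variants}(iii)]
First let $u_1\in\mathcal H_\omega$. We change the reference form to $\omega_{u_0}$. The map $u\mapsto u-u_0$ identifies $\mathcal H_\omega$ with $\mathcal H_{\omega_{u_0}}$ and preserves $V$ and the Monge--Amp\`ere measures, hence $d_1$. By Lemma~\ref{lem:energy}(b), used for $\omega$ and for $\omega_{u_0}$, both $I(u_1)-I(u_0)$ and $I_{\omega_{u_0}}(u_1-u_0)$ equal $\int_0^1\frac1V\int_X(u_1-u_0)\,\omega_{(1-t)u_0+tu_1}^n\,dt$. So $I_{\omega_{u_0}}(u_1-u_0)=0$ and $J_{\omega_{u_0}}(u_1-u_0)=\frac1V\int_X(u_1-u_0)\,\omega_{u_0}^n$. The lower bound of Theorem~\ref{thm:main} for $(X,\omega_{u_0})$ is the claim.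

For $u_1\in\mathcal E^1(X,\omega)$ choose $v_j\in\mathcal H_\omega$ with $d_1(v_j,u_1)\to0$, and put $v_j'=v_j+c_j$ with $c_j=I(u_0)-I(v_j)$. Then $I(v_j')=I(u_0)$, and $c_j\to I(u_0)-I(u_1)=0$. So $d_1(v_j',u_1)\le|c_j|+d_1(v_j,u_1)\to0$. Moreover $v_j'\to u_1$ in $L^1(\omega^n)$, hence in $L^1(\omega_{u_0}^n)$, since $\omega_{u_0}^n$ is bounded by a multiple of $\omega^n$. Pass to the limit in $d_1(u_0,v_j')\ge\frac{C_n}V\int_X(v_j'-u_0)\,\omega_{u_0}^n$.
\end{proof}

\section{Sharpness of the constant 2}\label{sec:sharp2}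

We first bound $d_1$ from below by the part of the Monge--Amp\`ere mass that lies at positive height.

\begin{lemma}\label{lem:positive}
If $u\in\mathcal H_\omega$ and $I(u)=0$, then
\begin{equation}\label{eq:positive}
d_1(0,u)\ge\frac2V\int_Xu_+\,\omega_u^n,\qquad u_+=\max(u,0).
\end{equation}
\end{lemma}

\begin{proof}
Let $v=P(0,u)$. Then $v-u\le\min(-u,0)=-u_+$. By Lemma~\ref{lem:energy}(c), $I(v)\le I(u)+\frac1V\int_X(v-u)\,\omega_u^n\le-\frac1V\int_X u_+\,\omega_u^n$. Now use $d_1(0,u)=-2I(v)$.
\end{proof}

\begin{remark}\label{rem:Dneeded}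
The additive constant in the upper bound cannot be dropped. For a nonconstant smooth $f$ with $\omega^n$-average $\bar f$, and small $\varepsilon>0$, let $u_\varepsilon=\varepsilon f-I(\varepsilon f)$. Then $J(u_\varepsilon)=J(\varepsilon f)=O(\varepsilon^2)$ by \eqref{eq:Jgrad}. Since $I(\varepsilon f)=\varepsilon\bar f+O(\varepsilon^2)$ and $\omega_{u_\varepsilon}^n=(1+O(\varepsilon))\,\omega^n$, \eqref{eq:positive} gives $d_1(0,u_\varepsilon)\ge\frac{2\varepsilon}V\int_X(f-\bar f)_+\,\omega^n+O(\varepsilon^2)$, which exceeds $2J(u_\varepsilon)$ for small $\varepsilon$.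
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
We look for normalized potentials such that all but a small fraction of the mass of $\omega_u^n$ stays near the top. A weak logarithmic pole at one point does this: it changes $\omega^n$ little away from the point, but sends the energy to $-\infty$.

\emph{Construction.} Fix $\delta\in(0,1)$, a coordinate chart containing $\{|z|\le1\}$, and a smooth cutoff $0\le\chi\le1$ with $\chi=1$ on $\{|z|<\frac12\}$ and $\operatorname{supp}\chi\subset\{|z|<1\}$. For $\tau\in(0,1)$ let $g_\tau=\chi\log(|z|^2+\tau^2)$, extended by $0$. It is psh on $\{|z|<\frac12\}$ and bounded in $C^2$ elsewhere, uniformly in $\tau$. So $i\partial\bar\partial g_\tau\ge-A\omega$ with $A>0$ independent of $\tau$. Choose $\varepsilon>0$ with $\varepsilon A<1$ and $(1-\varepsilon A)^n\ge1-\frac\delta2$, and $r<\frac12$ with $\int_{B_r}\omega^n\le\frac\delta2V$, where $B_r=\{|z|<r\}$. Put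
\[
\varphi_\tau=\varepsilon g_\tau\in\mathcal H_\omega,\qquad m_\tau=-I(\varphi_\tau),\qquad u_\tau=\varphi_\tau+m_\tau ,
\]
so $I(u_\tau)=0$.

\emph{Mass and height away from the pole.} As $\omega_{\varphi_\tau}\ge(1-\varepsilon A)\omega$,
\[
\int_{X\setminus B_r}\omega_{\varphi_\tau}^n\ge\Big(1-\frac\delta2\Big)\Big(V-\frac\delta2V\Big)\ge(1-\delta)V .
\]
Moreover $\varphi_\tau\le\varepsilon\log2$ everywhere, and $\varphi_\tau\ge2\varepsilon\log r$ on $X\setminus B_r$.

\emph{$m_\tau\to\infty$ as $\tau\to0$.} Each of the $n+1$ terms of $(n+1)V\,I(\varphi_\tau)$ is at most $\varepsilon V\log2$. We show that the term $\int_X\varphi_\tau\,\omega_{\varphi_\tau}^n$ tends to $-\infty$. Let $\tau<\frac12$. On $\{|z|<\tau\}$ we have $\varphi_\tau\le\varepsilon\log(2\tau^2)<0$ and $\omega_{\varphi_\tau}\ge\varepsilon\,i\partial\bar\partial\log(|z|^2+\tau^2)\ge0$. The number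
\[
\kappa=\int_{\{|z|<\tau\}}\big(i\partial\bar\partial\log(|z|^2+\tau^2)\big)^n
=\int_{\{|\zeta|<1\}}\big(i\partial\bar\partial\log(|\zeta|^2+1)\big)^n>0,\qquad z=\tau\zeta,
\]
does not depend on $\tau$. Hence $\int_X\varphi_\tau\,\omega_{\varphi_\tau}^n\le\varepsilon^{n+1}\kappa\log(2\tau^2)+\varepsilon V\log2\to-\infty$.

\emph{Conclusion.} Since $\varepsilon\chi\log|z|^2\le\varphi_\tau\le\varepsilon\log2$ and the lower bound is integrable, $J(u_\tau)=m_\tau+\frac1V\int_X\varphi_\tau\,\omega^n=m_\tau+O(1)\to\infty$. Restricting \eqref{eq:positive} to $X\setminus B_r$, where $u_\tau\ge m_\tau+2\varepsilon\log r>0$ for $\tau$ small, we get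
\[
d_1(0,u_\tau)\ge2(1-\delta)(m_\tau+2\varepsilon\log r)\ge2(1-\delta)J(u_\tau)-K ,
\]
with $K$ independent of $\tau$. Given $c<2$, a choice of $\delta$ with $2(1-\delta)>c$ excludes any bound $d_1(0,u)\le cJ(u)+D$.
\end{proof}

\section{Sharpness of the constant $C_n$}\label{sec:sharpCn}

Now the Monge--Amp\`ere mass should sit at the bottom. If $\omega$ is a multiple of the curvature of a line bundle with a section $s$, then $\omega+a\,i\partial\bar\partial\log|s|_h^2=0$ off $\{s=0\}$ for a suitable $a>0$, and a smoothing of $a\log|s|_h^2$ at depth $T$ is the potential of the introduction. Throughout this section $K$ denotes constants independent of $\tau$, which may change from line to line.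

\subsection{The potentials}
Let $[\omega]=\lambda c$ with $\lambda>0$ and $c$ integral. As $c$ is integral and of type $(1,1)$, it is the first Chern class of a holomorphic line bundle $L_0$, which is positive. By Kodaira's theorem some power $L=L_0^k$, $k\ge1$, has a section $s\not\equiv0$. Put $a=\lambda/(2\pi k)$. By the $\partial\bar\partial$-lemma $L$ has a Hermitian metric $h$ whose curvature $\Theta=-i\partial\bar\partial\log h$, a form in $2\pi c_1(L)$, equals $\omega/a$. Scaling $h$ by a constant we may assume $|s|_h\le1$. For $\tau\in(0,1)$ set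
\[
\varphi=a\log(|s|_h^2+\tau),\quad T=a\log\frac1\tau,\quad r=\frac{|s|_h^2}\tau,\quad p=\frac r{1+r},\quad m=-I(\varphi),\quad u_\tau=\varphi+m .
\]
Thus $\varphi=-T+a\log(1+r)$ and $I(u_\tau)=0$.

\emph{$\varphi\in\mathcal H_\omega$.} Locally $|s|_h^2=|f|^2e^{-\rho}$ with $f$ holomorphic and $i\partial\bar\partial\rho=\Theta$, so $\varphi=a\log(|f|^2+\tau e^\rho)-a\rho$ and $\omega_\varphi=a\,i\partial\bar\partial\log(|f|^2+\tau e^\rho)$. For smooth real $\alpha,\beta$,
\[
i\partial\bar\partial\log(e^\alpha+e^\beta)=\frac{e^\alpha\,i\partial\bar\partial\alpha+e^\beta\,i\partial\bar\partial\beta}{e^\alpha+e^\beta}+\frac{e^{\alpha+\beta}}{(e^\alpha+e^\beta)^2}\,i\partial(\alpha-\beta)\wedge\bar\partial(\alpha-\beta).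
\]
Off $\{s=0\}$ take $\alpha=\log|f|^2$, which is pluriharmonic, and $\beta=\rho+\log\tau$, so that $\frac{e^\beta}{e^\alpha+e^\beta}=\frac1{1+r}=1-p$. Dropping the last term we get $\omega_\varphi\ge(1-p)\,a\Theta=(1-p)\,\omega$. Since $\{s=0\}$ is nowhere dense, this holds on $X$ by continuity. As $1-p>0$, $\omega_\varphi>0$.

\emph{Elementary bounds.} We have $-T\le\varphi\le a\log2$, and $\varphi\ge a\log|s|_h^2\in L^1(\omega^n)$. Consequently
\begin{equation}\label{eq:elementary}
\frac1V\int_X|\varphi|\,\omega^n\le K,\qquad J(u_\tau)=m+\frac1V\int_X\varphi\,\omega^n=m+O(1),\qquad m\le T .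
\end{equation}

\subsection{The energy}
We claim
\begin{equation}\label{eq:mlower}
m\ge\theta_nT-K .
\end{equation}
In $m=\frac1{(n+1)V}\sum_{j=0}^n\int_X(-\varphi)\,\omega_\varphi^j\wedge\omega^{n-j}$ the term $j=0$ is bounded, so we want each of the other $n$ terms to be at least $TV-K$. It suffices to treat $j=1$: the terms are nondecreasing in $j$, because for $0\le j\le n-1$
\[
\int_X(-\varphi)\,(\omega_\varphi-\omega)\wedge\omega_\varphi^{j}\wedge\omega^{n-1-j}=\int_Xi\partial\varphi\wedge\bar\partial\varphi\wedge\omega_\varphi^{j}\wedge\omega^{n-1-j}\ge0 .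
\]
For $j=1$ we compute the Dirichlet integral of $\varphi$ exactly. Let
\[
G(r)=\log(1+r)-\frac r{1+r},\qquad G'(r)=\frac r{(1+r)^2},
\]
and $\xi=\log|s|_h^2$. Off $\{s=0\}$ we have $\bar\partial\xi=\bar\partial r/r$ and $i\partial\bar\partial\xi=-\Theta$. Since $G(0)=0$, $G(r)/r$ is smooth for $r\ge0$, so
\[
\beta=G(r)\,i\bar\partial\xi\wedge\omega^{n-1}=\frac{G(r)}r\,i\bar\partial r\wedge\omega^{n-1}
\]
extends to a smooth form on $X$. It has type $(n-1,n)$, so $d\beta=\partial\beta$, that is,
\[
d\beta=G'(r)\,i\partial r\wedge\bar\partial\xi\wedge\omega^{n-1}+G(r)\,i\partial\bar\partial\xi\wedge\omega^{n-1}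
=\frac{i\partial r\wedge\bar\partial r}{(1+r)^2}\wedge\omega^{n-1}-G(r)\,\Theta\wedge\omega^{n-1},
\]
where the first and the last expression agree first off $\{s=0\}$ and then everywhere by continuity. As $\partial\varphi=a\,\partial r/(1+r)$, Stokes' theorem yields
\[
\int_Xi\partial\varphi\wedge\bar\partial\varphi\wedge\omega^{n-1}=a^2\int_XG(r)\,\Theta\wedge\omega^{n-1}=a\int_XG(r)\,\omega^n=\int_X(\varphi+T-ap)\,\omega^n .
\]
Therefore
\[
\int_X(-\varphi)\,\omega_\varphi\wedge\omega^{n-1}=-\int_X\varphi\,\omega^n+\int_Xi\partial\varphi\wedge\bar\partial\varphi\wedge\omega^{n-1}=\int_X(T-ap)\,\omega^n\ge(T-a)V .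
\]
The term $j=0$ is at least $-aV\log2$. Altogether $m\ge\frac{n(T-a)-a\log2}{n+1}$, which gives \eqref{eq:mlower}.

\subsection{The distance}
Let $x=m/T$. By \eqref{eq:elementary} and \eqref{eq:mlower}, $x\in[0,1]$ for $\tau$ small, which we assume from now on. To bound $d_1$ from above we need an $\omega$-psh function below both $\varphi$ and $-m$. Consider
\[
b=-m+(1-x)\varphi-a\log2\in\mathrm{PSH}^0 .
\]
Since $\varphi\le a\log2$, $b\le-m$; and since $\varphi\ge-T$, $b-\varphi=-m-x\varphi-a\log2\le-m+xT-a\log2<0$. So $P(\varphi,-m)\ge b$. Since $P(0,u_\tau)=m+P(\varphi,-m)$, \eqref{eq:d1v} gives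
\begin{equation}\label{eq:d1upper}
d_1(0,u_\tau)=-2\big(m+I(P(\varphi,-m))\big)\le-2\big(m+I(b)\big)=2a\log2-2I((1-x)\varphi).
\end{equation}
(The function $b+m$, a competitor for $P(0,u_\tau)$, differs from $(1-x)u_\tau$ by a constant. If $0<x<1$ and $b+m$ is put in place of $v$ in Section~\ref{sec:division}, with $u=u_\tau$ and $\theta=x$, then $Q(b+m)$ is a constant, for which the bound $I(w)\le\frac1V\int_Xw\,\omega^n$ of Lemma~\ref{lem:energy}(c) loses nothing.)

It remains to estimate $I((1-x)\varphi)$. For $\sigma\in[0,1]$ we have $\omega_{\sigma\varphi}=(1-\sigma)\omega+\sigma\omega_\varphi$, so $\omega_{\sigma\varphi}^n-(1-\sigma)^n\omega^n$ is a positive measure of mass $V(1-(1-\sigma)^n)$. As $-\varphi\le T$, this and \eqref{eq:elementary} give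
\[
\frac1V\int_X(-\varphi)\,\omega_{\sigma\varphi}^n\le K+T\big(1-(1-\sigma)^n\big).
\]
By Lemma~\ref{lem:energy}(b), $I((1-x)\varphi)=\int_0^{1-x}\frac1V\int_X\varphi\,\omega_{\sigma\varphi}^n\,d\sigma$. Hence
\[
-I((1-x)\varphi)\le K+T\Big(1-x-\frac{1-x^{n+1}}{n+1}\Big)=K+T\,k(x),\qquad k(x)=\theta_n-x+\frac{x^{n+1}}{n+1}.
\]
On $[0,1]$ we have $k'(x)=-1+x^n\in[-1,0]$. By \eqref{eq:mlower}, $x\ge\theta_n-K/T$ and $T\theta_n\le m+K$. Hence
\[
T\,k(x)\le T\,k(\theta_n)+K=\frac{\theta_n^n}{n+1}\,T\theta_n+K\le\frac{\theta_n^n}{n+1}\,m+K .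
\]
Inserting this in \eqref{eq:d1upper}, and using $C_n=\frac{2\theta_n^n}{n+1}$ and \eqref{eq:elementary}, we obtain
\[
d_1(0,u_\tau)\le C_n\,m+K\le C_nJ(u_\tau)+K .
\]
Finally $J(u_\tau)=m+O(1)\ge\theta_nT-K\to\infty$ as $\tau\to0$. This proves Theorem~\ref{thm:sharp}(ii). \qed

\begin{thebibliography}{9}

\bibitem{BT}
Bedford and Taylor, 1982.

\bibitem{BB}
Berman and Boucksom, Invent. Math. \textbf{181} (2010).

\bibitem{BK}
B{\l}ocki and Ko{\l}odziej, 2007.

\bibitem{Darvas}
Tam\'as Darvas, \emph{The Mabuchi geometry of finite energy classes}, Adv. Math. \textbf{285} (2015).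

\bibitem{DGS}
Tam\'as Darvas, Erin George, Kevin Smith, \emph{Optimal asymptotic of the $J$ functional with respect to the $d_1$ metric}, arXiv:2101.02589 (2021).

\end{thebibliography}

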